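\title{Isomorphism between subspaces of $\ell_p$ is not a Borel relation}

\begin{abstract}
Let $1\le p<\infty$, $p\ne2$, and let $SB(\ell_p)$ be the standard Borel space of closed linear subspaces of $\ell_p$. We prove that linear isomorphism is not a Borel subset of $SB(\ell_p)^2$. For $p=1$ a single isomorphism class is $\Sigma^1_1$-complete; the proof glues dyadic pieces of $L_1$ along a tree and passes from quotients of $\ell_1$ to kernels. For $1<p<\infty$, $p\ne 2$, the relation ``isomorphic to a complemented subspace of'' is not Borel either; the proof rests on a family of subspaces of $\ell_p$ that carry mutually orthogonal traces at infinity.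
\end{abstract}

\section{Introduction}

Let $X$ be a separable Banach space and let $SB(X)$ be the set of its closed linear subspaces. The \emph{Effros Borel structure} on $SB(X)$ is the $\sigma$-algebra generated by the sets $\{Y: Y\cap U\ne\emptyset\}$, $U\subset X$ open. It makes $SB(X)$ a standard Borel space. If $(U_k)$ is a countable base of $X$, a property of a subspace $Y$ is Borel when it can be decided from the answers to the questions ``does $Y$ meet $U_k$?'' by iterating countable Boolean operations. We give $SB(X)^2$ the product structure, write $Y\simeq Z$ when $Y$ and $Z$ are linearly isomorphic, and regard $\simeq$ as a subset of $SB(X)^2$.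

The statement $Y\simeq Z$ asserts that an operator exists, and this quantifier makes $\simeq$ an analytic set (Lemma~\ref{lem:analytic}). By Suslin's theorem an analytic set is Borel exactly when its complement is analytic. So $\simeq$ is Borel exactly when non-isomorphism can also be certified by a witness that passes a Borel test. The following question is posed in \cite{FG}.

\begin{quote}
Let $1\le p<\infty$, $p\neq2$. Is $\simeq$ a Borel subset of $SB(\ell_p)^2$?
\end{quote}

The simplest invariants point toward a positive answer. Dimension is a Borel function on $SB(X)$: we have $\dim Y\ge d$ if and only if $Y$ meets each of $d$ basic open sets chosen so that any $d$ points, one from each set, are linearly independent. For $p=2$ two subspaces are isomorphic if and only if they have the same dimension, so $\simeq$ is Borel in $SB(\ell_2)^2$. For every $p$, each infinite-dimensional closed subspace of $\ell_p$ contains an isomorphic copy of $\ell_p$. Hence for $Y,Z\in SB(\ell_p)$ the space $Y$ embeds in $Z$ if and only if $\dim Y\le\dim Z$, and the embedding relation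 is Borel. This removes the first idea one has for proving that a relation is not Borel, which is to attach to each tree a space that contains a given space exactly when the tree has an infinite branch. Inside $\ell_p$, containment sees nothing but dimension. The answer is nevertheless negative.

\begin{theorem}\label{thm:main}
For every $1\le p<\infty$, $p\ne2$, the isomorphism relation $\simeq$ is not a Borel subset of $SB(\ell_p)^2$.
\end{theorem}

The cases $p=1$ and $p>1$ need different arguments, and each gives some more information. We write $Y\subset_cX$ when $Y$ is isomorphic to a complemented subspace of $X$.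

\begin{theorem}\label{thm:A}
There is a space $G_{\mathbb T}\in SB(\ell_1)$ whose isomorphism class $\{G\in SB(\ell_1):G\simeq G_{\mathbb T}\}$ is $\Sigma^1_1$-complete. Hence $\simeq$ is a $\Sigma^1_1$-complete subset of $SB(\ell_1)^2$.
\end{theorem}

\begin{theorem}\label{thm:B}
For $1<p<\infty$, $p\ne2$, neither $\simeq$ nor $\{(Y,X):Y\subset_cX\}$ is Borel in $SB(\ell_p)^2$.
\end{theorem}

\begin{corollary}\label{cor:larger}
If a separable Banach space $X$ contains a subspace isomorphic to $\ell_p$ for some $p\in[1,\infty)$, $p\ne2$, then $\simeq$ is not Borel in $SB(X)^2$.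
\end{corollary}

In both proofs an infinite branch of a tree produces a \emph{complemented} copy of a test space, and the work is to show that a tree without infinite branches produces none. For $p=1$ (Section~\ref{sec:one}) there is room among the quotients of $\ell_1$, since every separable space is such a quotient: we build a quotient that contains $L_1$ exactly when the tree has a branch, and we transfer the dichotomy to the kernel of the quotient map. For $p>1$ we need a tool that recognizes complemented copies of a subspace of $\ell_p$. Section~\ref{sec:trace} constructs subspaces $E_x$, $x\in2^\omega$, and a functional $\beta$ on the operators between them that equals $1$ on the identity and vanishes on all operators from $E_x$ to $E_y$ for $x\neq y$. Sections~\ref{sec:tree} and~\ref{sec:wf} arrange these spaces along a tree, and Section~\ref{sec:end} concludes.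

\section{Preliminaries}\label{sec:prelim}

\subsection{Banach spaces}

The scalar field is $\mathbb K=\mathbb R$ or $\mathbb C$, and $\mathbb K_0=\mathbb Q$ or $\mathbb Q+i\mathbb Q$ respectively. An \emph{operator} is a bounded linear map, a \emph{contraction} is an operator of norm at most $1$, and $L(Y,Z)$ is the space of operators from $Y$ to $Z$. The symbol $\cong$ denotes isometric isomorphism. We have $Y\subset_cX$ if and only if there are operators $P:Y\to X$ and $R:X\to Y$ with $RP=\mathrm{Id}$; then $X\simeq Y\oplus\ker R$. We write $(\bigoplus_jX_j)_p$ for $\ell_p$-sums, $\ell_p(J;Y)$ for the $\ell_p$-sum of copies of $Y$ indexed by $J$, and $\ell_p(Y)=\ell_p(\mathbb N;Y)$. Here $\mathbb N=\{1,2,\dots\}$, while $\omega=\{0,1,2,\dots\}$. The \emph{strong operator topology} (SOT) on $L(Y,Z)$ is the topology of pointwise norm convergence; on a norm-bounded set of operators it coincides with pointwise convergence on any dense subset of $Y$. Three elementary facts will be used repeatedly.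

\begin{enumerate}
\item[(F1)] \emph{Lifting.} Let $q:V\to Y$ be a surjective operator. There is a constant $C$ such that every operator $u:\ell_1(J)\to Y$ can be written $u=q\tilde u$ with $\|\tilde u\|\le C\|u\|$. Indeed, by the open mapping theorem each $u(e_j)$ has a preimage of norm at most $C\|u\|$, and any bounded family indexed by $J$ defines an operator on $\ell_1(J)$. In particular, if $Y\cong\ell_1$ then $V\simeq\ker q\oplus Y$.
\item[(F2)] \emph{Absorption.} If $Y'\subset_cY$ and $Y'\simeq Y'\oplus Y'$, then $Y\simeq Y\oplus Y'$: writing $Y\simeq Y'\oplus B$ we get $Y\simeq Y'\oplus Y'\oplus B\simeq Y'\oplus Y$. Hence two spaces that are complemented in each other and isomorphic to their squares are isomorphic.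
\item[(F3)] \emph{Countable codes.} Let $\mathcal D$ be a $\mathbb K_0$-vector space, $j:\mathcal D\to Y$ a $\mathbb K_0$-linear map with dense range, and $c:\mathcal D\to Z$ a $\mathbb K_0$-linear map with $\|c(f)\|\le M\|j(f)\|$ for all $f$. Then there is a unique operator $\hat c:Y\to Z$ with $\hat c\,j=c$, and $\|\hat c\|\le M$. When $\mathcal D$ is countable and $Z$ is separable, operators are thus coded by points of the Polish space $Z^{\mathcal D}$.
\end{enumerate}

\subsection{Trees and analytic sets}

Let $\mathbb T=\omega^{<\omega}$ be the set of finite sequences $s=(s(0),\dots,s(n-1))$ of elements of $\omega$; $|s|=n$ is the length, $\mathbb T_n=\omega^n$ is the $n$-th level, $s|k$ is the initial segment of length $k$, $s\preceq u$ means that $s$ is an initial segment of $u$, and $s^\frown c$ is a \emph{child} of $s$. A \emph{chain} (\emph{antichain}) is a set of pairwise comparable (incomparable) nodes. A \emph{tree} is a nonempty set $T\subset\mathbb T$ closed under initial segments, and $T_n=T\cap\mathbb T_n$. The set $Tr$ of trees is closed in $2^{\mathbb T}$,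 hence compact metrizable. A tree is \emph{ill-founded} if it has an infinite branch, that is, some $b\in\omega^\omega$ with $b|n\in T$ for all $n$, and \emph{well-founded} otherwise; $IF$ and $WF$ are the corresponding subsets of $Tr$. In a well-founded tree one may argue by induction: a property that holds at a node whenever it holds at all its children holds at every node, since otherwise one could descend forever through nodes where it fails.

A subset of a standard Borel space is \emph{analytic}, or $\Sigma^1_1$, if it is the projection of a Borel subset of a product with another standard Borel space. Preimages of analytic sets under Borel maps are analytic. An analytic set $A\subset\Xi$ is \emph{$\Sigma^1_1$-complete} if every analytic subset $A'$ of a standard Borel space $\Xi'$ has a Borel \emph{reduction} to $A$, that is, a Borel map $\varphi:\Xi'\to\Xi$ with $A'=\varphi^{-1}(A)$. We use the following textbook facts.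

\begin{enumerate}
\item[(D1)] $IF$ is $\Sigma^1_1$-complete and $WF$ is not $\Sigma^1_1$. So an analytic set to which $IF$ reduces is $\Sigma^1_1$-complete and not Borel.
\item[(D2)] Analytic sets are universally measurable, that is, measurable for the completion of every Borel probability measure.
\item[(D3)] (Jankov--von Neumann.) If $\mathcal L\subset\Xi\times\Xi'$ is analytic with projection $\mathcal P\subset\Xi$, there is a universally measurable $\varphi:\mathcal P\to\Xi'$ with $(\xi,\varphi(\xi))\in\mathcal L$ for all $\xi\in\mathcal P$.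
\item[(D4)] (Lusin.) If $\mu$ is a Borel probability on a Polish space, $\varphi$ is a $\mu$-measurable map into a separable metrizable space, and $\eta>0$, then $\varphi$ is continuous on some compact set of measure greater than $1-\eta$.
\end{enumerate}

\begin{lemma}\label{lem:borelmap}
Let $X,X'$ be separable Banach spaces.
\begin{enumerate}
\item[(a)] Let $\Xi$ be a standard Borel space and $\mathcal D$ a countable set. For $f\in\mathcal D$ let $\Xi_f\subset\Xi$ be Borel and $v_f:\Xi\to X$ a Borel map. If for every $\xi$ the closure $Y_\xi$ of $\{v_f(\xi):f\in\mathcal D,\ \xi\in\Xi_f\}$ is a linear subspace, then $\xi\mapsto Y_\xi$ is Borel from $\Xi$ to $SB(X)$.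
\item[(b)] If $j:X\to X'$ is an isomorphic embedding, then $Y\mapsto j(Y)$ is Borel from $SB(X)$ to $SB(X')$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $U$ open, $\{\xi:Y_\xi\cap U\ne\emptyset\}=\bigcup_f\big(\Xi_f\cap v_f^{-1}(U)\big)$, and $j(Y)\cap U\neq\emptyset$ if and only if $Y\cap j^{-1}(U)\ne\emptyset$.
\end{proof}

\begin{lemma}\label{lem:analytic}
For every separable Banach space $X$ the relation $\simeq$ is analytic in $SB(X)^2$.
\end{lemma}

\begin{proof}
Let $(U_k)$ be a countable base. The condition ``the closure of $\{y_n\}$ is $Y$'' is Borel in $(Y,(y_n))\in SB(X)\times X^\omega$, since it says that for every $k$, $Y$ meets $U_k$ if and only if some $y_n$ lies in $U_k$. By (F3), $Y\simeq Z$ if and only if there are sequences $(y_n)$ with closure $Y$ and $(z_n)$ with closure $Z$ such that, for some $M\in\mathbb N$, $M^{-1}\|\sum a_ny_n\|\le\|\sum a_nz_n\|\le M\|\sum a_ny_n\|$ for all finitely supported $(a_n)$ in $\mathbb K_0$.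
\end{proof}

\section{The case $p=1$}\label{sec:one}

\subsection{Gluing dyadic spaces along a tree}

Let $L_1=L_1[0,1]$, let $D_n\subset L_1$ be the space of functions that are constant on the dyadic intervals of length $2^{-n}$, and let $\mathbb E_n:L_1\to D_n$ be the conditional expectation, a contractive projection with $\mathbb E_nf\to f$ for all $f$. The space $D_n$ is isometric to $\ell_1^{2^n}$, and $L_1$ is the closure of the increasing union of the $D_n$. We place $D_n$ at every node of level $n$ of a tree and identify the space at a node with its natural copy at each child, so that the union is formed along branches only.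

For a tree $S$ let $W_S=(\bigoplus_{t\in S}D_{|t|})_1$, and for $g\in D_{|t|}$ let $g\delta_t\in W_S$ be the element with $g$ in coordinate $t$ and $0$ elsewhere. A \emph{generator} is an element $g\delta_t-g\delta_s$, where $s\in S$ is a child of $t$ and $g\in D_{|t|}\subset D_{|s|}$. Let $N_S$ be the closed span of the generators and
$$Z_S=W_S/N_S .$$
An order isomorphism of trees preserves lengths, so isomorphic trees give isometric spaces.

\begin{lemma}\label{lem:subtree}
\begin{enumerate}
\item[(a)] If $S'\subset S$ are trees, the inclusion $W_{S'}\subset W_S$ induces an isometry of $Z_{S'}$ onto the range of a contractive projection of $Z_S$.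
\item[(b)] If $S=\{b|n:n\ge0\}$ is an infinite branch, then $Z_S\cong L_1$. If $S=\{b|n:n\le m\}$, then $Z_S\cong D_m$.
\end{enumerate}
Consequently $L_1\subset_cZ_T$ for every $T\in IF$.
\end{lemma}

\begin{proof}
(a) The inclusion maps $N_{S'}$ into $N_S$, so it induces a contraction $Z_{S'}\to Z_S$. For $t\in S$ let $r(t)$ be the longest initial segment of $t$ in $S'$, and let $\rho:W_S\to W_{S'}$ be the contraction with $\rho(g\delta_t)=(\mathbb E_{|r(t)|}g)\delta_{r(t)}$. Consider a generator $g\delta_t-g\delta_s$. If $s\in S'$, then $t\in S'$ and $\rho$ fixes the generator. If $s\notin S'$, then $r(s)=r(t)$ and $\rho$ sends it to $0$. So $\rho$ induces a contraction $Z_S\to Z_{S'}$, which is a left inverse of the contraction $Z_{S'}\to Z_S$.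

(b) The contraction $(g_n)\mapsto\sum_ng_n$ from $W_S$ to $L_1$ vanishes on generators, so it induces a contraction $Z_S\to L_1$. If $(g_n)$ is supported on $n\le m$, it is congruent modulo $N_S$ to $(\sum_ng_n)\delta_{b|m}$, so its class has norm at most $\|\sum_n g_n\|_1$. The induced map is therefore isometric on a dense subspace, hence isometric, and its range is the closure of the union of the spaces $D_{|t|}$, $t\in S$.
\end{proof}

Let $\mathbf 1\in Z_T$ be the class of $1\delta_\emptyset$. By (a) with $S'=\{\emptyset\}$, for which $Z_{S'}=D_0=\mathbb K$, we have $\mathbf1\ne0$ and $Z_T\simeq\mathbb K\oplus Z_T/\mathbb K\mathbf1$.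

\subsection{Well-founded trees and representable operators}

We need a property that separates $Z_T$, $T\in WF$, from spaces containing $L_1$, and that survives the operations by which $Z_T$ is assembled from the spaces of its subtrees. An operator $u:L_1\to Y$ is \emph{representable} if there is an essentially bounded, strongly measurable $g:[0,1]\to Y$ (an almost everywhere limit of simple functions) with $uf=\int fg$ for all $f\in L_1$, the integral being a Bochner integral. The space $Y$ has \emph{property} (R) if every operator $L_1\to Y$ is representable. This is equivalent to the Radon--Nikod\'ym property, but only (R) is used.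

If $g$ represents $u$, the Lebesgue differentiation theorem gives, for almost every $\tau$,
\begin{equation}\label{eq:diff}
g(\tau)=\lim_{n}|I_n(\tau)|^{-1}u(1_{I_n(\tau)}),
\end{equation}
where $I_n(\tau)$ is the dyadic interval of length $2^{-n}$ containing $\tau$. Hence $\|g\|_\infty\le\|u\|$, and the reverse inequality is immediate.

\begin{lemma}\label{lem:perm}
The field $\mathbb K$ has \textup{(R)}. Property \textup{(R)} passes to isomorphic spaces, finite direct sums, closed subspaces, quotients by finite-dimensional subspaces, and countable $\ell_1$-sums.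
\end{lemma}

\begin{proof}
The first assertion is $L_1^*=L_\infty$. Isomorphisms and finite sums are handled by composing with the isomorphism and by representing each coordinate. If $u$ takes values in a closed subspace $Y_0\subset Y$, then \eqref{eq:diff} exhibits $g$ as an almost everywhere limit of $Y_0$-valued simple functions. If $F\subset Y$ is finite-dimensional, $Y/F$ is isomorphic to a closed complement of $F$. Finally let $u:L_1\to(\bigoplus_cY_c)_1$ have coordinates $u_c$ represented by $g_c$. For a finite set $\mathcal C$ of indices, $(g_c)_{c\in\mathcal C}$ represents the $\mathcal C$-part of $u$, whose norm is at most $\|u\|$; so $\sum_{c\in\mathcal C}\|g_c\|\le\|u\|$ almost everywhere. There are countably many $\mathcal C$, so $g=(g_c)_c$ takes values in the ball of radius $\|u\|$ almost everywhere. It is the almost everywhere limit of its finite truncations, hence strongly measurable, and $\int fg$ and $uf$ have the same coordinates.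
\end{proof}

The next lemma is the form in which (R) will be used.

\begin{lemma}\label{lem:factor}
Every representable $u:L_1\to Y$ factors as $u=u_2u_1$ with operators $u_1:L_1\to\ell_1(J)$, $u_2:\ell_1(J)\to Y$ and $J$ countable.
\end{lemma}

\begin{proof}
Let $g$ represent $u$. Outside a null set $g$ has separable range, so there are countably valued measurable $g_n$ with $\|g-g_n\|_\infty\le2^{-n}$. Put $k_1=g_1$ and $k_n=g_n-g_{n-1}$; then $g=\sum_nk_n$ and $\|k_n\|_\infty\le C2^{-n}$ with $C=\max(3,2\|g\|_\infty+1)$. Write $k_n=\sum_j1_{\Omega_{n,j}}y_{n,j}$ almost everywhere, with $(\Omega_{n,j})_j$ disjoint sets of positive measure, so that $\|y_{n,j}\|\le C2^{-n}$. Define $u_1f=(2^{-n}\int_{\Omega_{n,j}}f)_{n,j}$ and $u_2(e_{n,j})=2^ny_{n,j}$. Then $\|u_1\|\le1$, $\|u_2\|\le C$, and $u_2u_1f=\sum_n\int fk_n=\int fg$.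
\end{proof}

Recall that $\ell_1$ has the Schur property (weakly null sequences are norm null), while the Rademacher functions form a weakly null sequence of norm one in $L_1$. So $L_1$ does not embed in $\ell_1$. By Lemma~\ref{lem:factor} the identity of $L_1$ is not representable, and no space containing $L_1$ has (R).

\begin{example}\label{ex:fan}
Let $S$ consist of the root and, for each $c\ge1$, a chain of $c$ nodes $(c),(c,0),(c,0,0),\dots$ above it. This well-founded tree has nodes of every length, and $Z_S$ contains every $D_c$ as a contractively complemented subspace by Lemma~\ref{lem:subtree}. The chains interact only through the constant function at the root. Once $\mathbf 1$ is set to zero, each generator lives on a single chain; on the $c$-th chain the generators inside the chain collapse the sum to $D_c$, and the generator joining $(c)$ to the root kills the constants. So $Z_S/\mathbb K\mathbf1\cong(\bigoplus_cD_c/\mathbb K1)_1$, an $\ell_1$-sum of finite-dimensional spaces, and $Z_S$ has (R).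
\end{example}

The general case repeats this step. One point is new: the part of $T$ above $(c)$ starts with $D_1$ rather than $D_0$, and it has to be recognized as two copies of the space of a smaller tree. For $(c)\in T$ let $T^c=\{u:(c)^\frown u\in T\}$ and $T[c]=\{\emptyset\}\cup\{s\in T:s\succeq(c)\}$.

\begin{lemma}\label{lem:step}
For every tree $T$,
$$Z_{T[c]}\cong Z_{T^c}\oplus_1Z_{T^c}\quad((c)\in T),\qquad Z_T/\mathbb K\mathbf1\cong\Big(\bigoplus_{(c)\in T}Z_{T[c]}/\mathbb K\mathbf1\Big)_1 .$$
\end{lemma}

\begin{proof}
Let $W_c=(\bigoplus_{s\in T,\,s\succeq(c)}D_{|s|})_1$ and let $N_c$ be the closed span of the generators that lie in $W_c$. The inclusion induces a contraction $W_c/N_c\to Z_{T[c]}$. The contraction $W_{T[c]}\to W_c$ that is the identity on $W_c$ and sends $g\delta_\emptyset$ to $g\delta_{(c)}$ kills the generators $g\delta_\emptyset-g\delta_{(c)}$ and fixes the others, so it induces a contraction $Z_{T[c]}\to W_c/N_c$. The two induced maps are inverse to each other, because $g\delta_\emptyset$ and $g\delta_{(c)}$ have the same class in $Z_{T[c]}$.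 Thus $Z_{T[c]}\cong W_c/N_c$, and $\mathbf1$ corresponds to the class of $1\delta_{(c)}$.

The isometry $g\mapsto\big(\frac12g(\frac{\cdot}{2}),\frac12g(\frac{1+\cdot}{2})\big)$ of $L_1$ onto $L_1\oplus_1L_1$ maps $D_{k+1}$ onto $D_k\oplus_1D_k$ for every $k$. Applied at each node $s=(c)^\frown u$, where $|s|=|u|+1$, it carries $W_c$ onto $W_{T^c}\oplus_1W_{T^c}$. Since the same map is used at every node, it carries a generator to a pair of generators, and all pairs $(\text{generator},0)$ and $(0,\text{generator})$ arise. So $N_c$ goes onto $N_{T^c}\oplus_1 N_{T^c}$, which proves the first formula.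

The space $Z_T/\mathbb K\mathbf1$ is the quotient of $W_T/D_0\delta_\emptyset=(\bigoplus_cW_c)_1$ by the closed span of the images of the generators. These images are the multiples of the $1\delta_{(c)}$ and the generators inside the $W_c$. Their closed span is $(\bigoplus_cN_c^+)_1$ with $N_c^+=N_c+\mathbb K1\delta_{(c)}$. The quotient of an $\ell_1$-sum by an $\ell_1$-sum of subspaces is the $\ell_1$-sum of the quotients, and $W_c/N_c^+\cong Z_{T[c]}/\mathbb K\mathbf1$.
\end{proof}

\begin{proposition}\label{prop:wfR}
If $T\in WF$, then $Z_T$ has \textup{(R)}.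
\end{proposition}

\begin{proof}
If all $Z_{T^c}$, $(c)\in T$, have (R), then by Lemmas~\ref{lem:step} and~\ref{lem:perm} so do all $Z_{T[c]}$, all $Z_{T[c]}/\mathbb K\mathbf1$, their $\ell_1$-sum $Z_T/\mathbb K\mathbf1$, and $Z_T\simeq\mathbb K\oplus Z_T/\mathbb K\mathbf1$. (For $T=\{\emptyset\}$ the sum is empty.) Apply this to the trees $\{u:s^\frown u\in T\}$, $s\in T$, and use induction on the well-founded tree $T$.
\end{proof}

\subsection{From quotients to kernels}

The spaces $Z_S$ are quotients of $\ell_1$-sums, and we need subspaces of $\ell_1$. The kernels are at hand. To be able to use (F2) we first take infinitely many copies. Let $Y_S=\ell_1(Z_S)$; it is the quotient of $\ell_1(W_S)\cong\ell_1$ by $A_S=\ell_1(N_S)$. We view $A_S$ inside $\ell_1(W_{\mathbb T})$ and put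
$$G_S=A_S\oplus_1\ell_1\subset\ell_1(W_{\mathbb T})\oplus_1\ell_1 ,$$
where the ambient space is identified with $\ell_1$ by a fixed isometry.

\begin{lemma}\label{lem:GBorel}
The map $S\mapsto G_S$ is Borel from $Tr$ to $SB(\ell_1)$.
\end{lemma}

\begin{proof}
The unit vectors of $\ell_1(W_{\mathbb T})$ are the $e_{r,t,I}=(2^{|t|}1_I)\delta_t$ in the $r$-th copy, with $I$ a dyadic interval of length $2^{-|t|}$. If $I^0,I^1$ are the halves of $I$, then $A_S$ is the closed span of the vectors $e_{r,t,I}-\frac12(e_{r,s,I^0}+e_{r,s,I^1})$ with $s\in S$ a child of $t$. Let $\mathcal D$ be the countable set of formal finite $\mathbb K_0$-combinations $f$ of such vectors, with arbitrary $s\in\mathbb T$, and of the unit vectors of the last summand $\ell_1$. Let $v_f$ be the constant map with the corresponding value, and $\Xi_f$ the clopen set of trees containing all nodes $s$ that occur in $f$. Lemma~\ref{lem:borelmap}(a) applies.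
\end{proof}

Two statements are needed: isomorphic quotients have isomorphic kernels, up to a summand $\ell_1$ (this is why $G_S$ carries one), and a quotient with (R) has a kernel different from the kernels that come with $L_1$.

\begin{lemma}[Schanuel]\label{lem:schanuel}
Let $q:W\to Y$ and $q':W'\to Y'$ be surjective operators with $W\cong W'\cong\ell_1$ and $Y\simeq Y'$. Then $\ker q\oplus\ell_1\simeq\ker q'\oplus\ell_1$.
\end{lemma}

\begin{proof}
Let $\theta:Y\to Y'$ be an isomorphism and $V=\{(w,w')\in W\oplus W':\theta qw=q'w'\}$. The coordinate map $V\to W$ is onto with kernel $\{0\}\times\ker q'$, and $V\to W'$ is onto with kernel $\ker q\times\{0\}$. By (F1), $\ker q'\oplus W\simeq V\simeq\ker q\oplus W'$.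
\end{proof}

Fix a surjective operator $q_0:\ell_1\to L_1$ (send the unit vectors to a dense sequence of the unit ball) and let $K=\ker q_0$. This is our test space.

\begin{proposition}\label{prop:kernel}
Let $Y$ have \textup{(R)}, let $V\cong\ell_1$, let $q:V\to Y$ be onto and $G=\ker q$. Then $K\not\subset_cG$.
\end{proposition}

The case $Y=L_1$, $q=q_0$, where $G=K$, shows that (R) cannot be dropped. The idea is that an operator $P:K\to G$ extends to $\ell_1\to V$ and so induces an operator $L_1\to Y$ between the quotients. Property (R) allows us to lift the induced operator to $V$ and to correct the extension so that it takes values in $G$. If $P$ had a left inverse, $K$ would be complemented in $\ell_1$.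

\begin{proof}
Suppose that $P:K\to G$ and $R:G\to K$ satisfy $RP=\mathrm{Id}$.

\emph{The annihilator $K^\perp$ is complemented in $\ell_\infty=\ell_1^*$.} A functional vanishing on $K$ factors through $q_0$, so $K^\perp=q_0^*(L_\infty)$, and the claim is an instance of the injectivity of $L_\infty$. Here is a direct argument. Since $D_n\cong\ell_1^{2^n}$, (F1) gives $\sigma_n:D_n\to\ell_1$ with $q_0\sigma_n=\mathrm{Id}_{D_n}$ and $\sup_n\|\sigma_n\|<\infty$. Fix a nonprincipal ultrafilter $\mathcal U$ on $\omega$ and define $\lambda:\ell_\infty\to L_\infty$ by $\langle f,\lambda\zeta\rangle=\lim_{\mathcal U}\langle\sigma_n\mathbb E_nf,\zeta\rangle$. For $\varphi\in L_\infty$ we get $\langle f,\lambda q_0^*\varphi\rangle=\lim_{\mathcal U}\langle\mathbb E_nf,\varphi\rangle=\langle f,\varphi\rangle$. So $\lambda q_0^*=\mathrm{Id}$, and $\pi=q_0^*\lambda$ is a projection onto $K^\perp$.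

\emph{Extension of $P$.} For $\varphi\in K^*$ choose an extension $\zeta\in\ell_\infty$ of the same norm and put $\chi(\varphi)=\zeta-\pi\zeta$. Two extensions differ by an element of $K^\perp$, so $\chi(\varphi)$ does not depend on $\zeta$; hence $\chi:K^*\to\ell_\infty$ is an operator, and $\chi(\varphi)$ extends $\varphi$ because $\pi\zeta\in K^\perp$. Now we use that $V$ is a dual space, $V=c_0^*$. For $v\in c_0$ let $\varphi_v\in K^*$ be $\varphi_v(k)=\langle v,Pk\rangle$, and define $\hat P:\ell_1\to V$ by $\langle v,\hat Pw\rangle=\langle w,\chi(\varphi_v)\rangle$. Then $\hat P$ is an operator and $\hat P|_K=P$.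

\emph{Correction.} As $P(K)\subset\ker q$, the operator $q\hat P$ vanishes on $K$, so $q\hat P=uq_0$ for an operator $u:L_1\to Y$. By (R) and Lemma~\ref{lem:factor}, $u=u_2u_1$ through $\ell_1(J)$, and by (F1), $u_2=qu_3$ with $u_3:\ell_1(J)\to V$. The operator $\tilde P=\hat P-u_3u_1q_0$ satisfies $q\tilde P=uq_0-u_2u_1q_0=0$ and $\tilde P|_K=P$. So $\tilde P$ maps $\ell_1$ into $G$, and $R\tilde P$ is a projection of $\ell_1$ onto $K$. Its kernel is isomorphic to $\ell_1/K\simeq L_1$, and $L_1$ does not embed in $\ell_1$.
\end{proof}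

\subsection{Proof of Theorem~\ref{thm:A}}

An ill-founded tree may be much thinner than $\mathbb T$, and nothing so far forces its space to be isomorphic to that of $\mathbb T$. To land in a single isomorphism class we thicken the tree so that one branch generates a full copy of $\mathbb T$. Fix a bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ and let
$$T^\sharp=\big\{(\langle s(0),u(0)\rangle,\dots,\langle s(n-1),u(n-1)\rangle):n\in\omega,\ s\in T_n,\ u\in\omega^n\big\}.$$
Whether a given node belongs to $T^\sharp$ depends on whether one node $s$ belongs to $T$, so $T\mapsto T^\sharp$ is continuous. A branch of $T^\sharp$ projects to a branch of $T$, and a branch of $T$ paired with $u=(0,0,\dots)$ gives a branch of $T^\sharp$; so $T\in WF$ if and only if $T^\sharp\in WF$.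

\emph{If $T\in IF$, then $G_{T^\sharp}\simeq G_{\mathbb T}$.} Let $b$ be a branch of $T$. The nodes of $T^\sharp$ whose first coordinates follow $b$ form a subtree isomorphic to $\mathbb T$. By Lemma~\ref{lem:subtree}(a), $Z_{\mathbb T}\subset_cZ_{T^\sharp}\subset_cZ_{\mathbb T}$, so $Y_{\mathbb T}$ and $Y_{T^\sharp}$ are complemented in each other. Both are isometric to their $\ell_1$-squares, so $Y_{\mathbb T}\simeq Y_{T^\sharp}$ by (F2). Lemma~\ref{lem:schanuel} gives $A_{T^\sharp}\oplus\ell_1\simeq A_{\mathbb T}\oplus\ell_1$.

\emph{If $T\in WF$, then $G_{T^\sharp}\not\simeq G_{\mathbb T}$.} By Proposition~\ref{prop:wfR} and Lemma~\ref{lem:perm}, $Y_{T^\sharp}$ has (R). The space $G_{T^\sharp}$ is the kernel of the surjection $(w,v)\mapsto w+A_{T^\sharp}$ from $\ell_1(W_{T^\sharp})\oplus_1\ell_1\cong\ell_1$ onto $Y_{T^\sharp}$, so $K\not\subset_cG_{T^\sharp}$ by Proposition~\ref{prop:kernel}. On the other hand $Z_{\mathbb T}\simeq L_1\oplus Z'$ for some $Z'$, so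
$$Y_{\mathbb T}\simeq\ell_1(L_1)\oplus\ell_1(Z')\simeq L_1\oplus\ell_1(L_1)\oplus\ell_1(Z')\simeq Y_{\mathbb T}\oplus L_1 .$$
Apply Lemma~\ref{lem:schanuel} to the quotient map $\ell_1(W_{\mathbb T})\to Y_{\mathbb T}$ and to its sum with $q_0$, whose kernels are $A_{\mathbb T}$ and $A_{\mathbb T}\oplus K$. We get $G_{\mathbb T}\simeq G_{\mathbb T}\oplus K$, so $K\subset_cG_{\mathbb T}$.

By Lemma~\ref{lem:GBorel}, $T\mapsto G_{T^\sharp}$ is a Borel reduction of $IF$ to the class of $G_{\mathbb T}$, and $T\mapsto(G_{T^\sharp},G_{\mathbb T})$ is a Borel reduction of $IF$ to $\simeq$. The relation is analytic by Lemma~\ref{lem:analytic}, and so is the class, as a section of it. By (D1) both are $\Sigma^1_1$-complete. \qed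

\section{Subspaces with a trace at infinity}\label{sec:trace}

From now on $1<p<\infty$, $p\ne2$, $\frac1p+\frac1{p'}=1$, and
$$\gamma=\Big|\frac1p-\frac12\Big|>0,\qquad r=\min\Big(\frac12,\frac1p\Big),\qquad r'=\min\Big(\frac12,\frac1{p'}\Big),\qquad r+r'=1-\gamma .$$
The last identity reads $\frac12+1-\frac1p$ for $p<2$ and $\frac1p+\frac12$ for $p>2$.

\subsection{The finite model}

Let $\Phi:Y\to Z$ be an operator, $u_1,\dots,u_m\in Y$ and $\varphi_1,\dots,\varphi_m\in Z^*$. The average of $\theta_i\theta_j$ over all signs $\theta\in\{-1,1\}^m$ is $1$ if $i=j$ and $0$ otherwise, so $\sum_i\varphi_i(\Phi u_i)$ is the average of $(\sum_i\theta_i\varphi_i)(\Phi\sum_j\theta_ju_j)$. Therefore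
\begin{equation}\label{eq:signs}
\Big|\sum_i\varphi_i(\Phi u_i)\Big|\le\|\Phi\|\ \max_\theta\Big\|\sum_i\theta_i\varphi_i\Big\|\ \max_\theta\Big\|\sum_i\theta_iu_i\Big\|.
\end{equation}
Take unit vectors and coordinate functionals. For $p<2$ and $\Phi:\ell_2^m\to\ell_p^m$ the right side is $\|\Phi\|m^{1/p'}m^{1/2}$, and for $p>2$ and $\Phi:\ell_p^m\to\ell_2^m$ it is $\|\Phi\|m^{1/2}m^{1/p}$. In both cases the normalized trace of the matrix of $\Phi$ is at most $m^{-\gamma}\|\Phi\|$. This gain is the only use of $p\neq2$. Both $\ell_2^m$ and $\ell_p^m$ are available inside $\ell_p$.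

We want one space with normalized traces $\beta_n$ at finer and finer levels such that $\beta_n(\mathrm{Id})=1$ and $\beta_n-\beta_{n+1}$ is small. The difference will be a sum of terms $\varphi_i(\Phi u_i)$, and we shall choose the norm so that sign sums of the $u_i$ have norm about $m^r$ and sign sums of the $\varphi_i$ have norm about $m^{r'}$. For $\Phi=\mathrm{Id}$, \eqref{eq:signs} shows that both bounds cannot hold if $\varphi_i(u_i)=1$. The coordinates below are chosen so that the $u_i$ vanish where the $\varphi_i$ live.

\subsection{Windows, families and lumps}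

Let $I_n=\{0,1\}^n$, with bits $i(1),\dots,i(n)$ for $i\in I_n$. For $i\in I_{n+1}$ let $i^-\in I_n$ be the word obtained by deleting the last bit. Let $\mathcal E$ be the space of finitely supported scalar functions $\xi=(\xi_i)$ on $\bigcup_{n\ge0}I_n$, with unit vectors $z_i$.

\emph{Window} $n\ge0$ consists of the coordinates
$$w_{i,\sigma}(\xi)=\xi_{i^-}+\sigma\xi_i\qquad(i\in I_{n+1},\ \sigma=\pm1).$$
It is split into four \emph{families} $q=(\sigma,d)$, $\sigma=\pm1$, $d\in\{0,1\}$: family $q$ consists of the coordinates $(i,\sigma)$ with $i(n+1)=d$, and $i^-\in I_n$ is the \emph{position} of $(i,\sigma)$ in its family. Number the four pairs $q$ by $\#q\in\{0,1,2,3\}$ and assign to each family a set of bits,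
$$B_n^q=\{b:\ 1\le b\le n-1,\ b\equiv4(n\bmod2)+\#q\ (\mathrm{mod}\ 8)\}.$$
Every residue modulo $8$ is uniquely $4a+c$ with $a\in\{0,1\}$, $c\in\{0,1,2,3\}$. Hence
\begin{equation}\label{eq:bits}
B_n^q\cap B_{n'}^{q'}=\emptyset\ \text{ if }|n-n'|\le1\text{ and }(n,q)\ne(n',q'),\qquad|B_n^q|\ge\frac n8-1 .
\end{equation}
Each family is partitioned into \emph{lumps}. For $p<2$, two coordinates of family $q$ of window $n$ are in the same lump if their positions agree on $B_n^q$; for $p>2$, if their positions agree on $\{1,\dots,n\}\setminus B_n^q$. Let $H_n$ be the space of scalar vectors $v=(v_{i,\sigma})$ indexed by window $n$, with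
$$\|v\|^p=\sum_{L}\Big(\sum_{(i,\sigma)\in L}|v_{i,\sigma}|^2\Big)^{p/2},$$
the sum running over all lumps of the four families. The dual norm is given by the same formula with $p'$ in place of $p$. Every coordinate functional has norm $1$. Let $h_n(\xi)=(w_{i,\sigma}(\xi))\in H_n$ and $\mathbf H=(\bigoplus_{n\geq0}H_n)_p$.

For $B\subset\{1,\dots,n\}$, a \emph{$B$-cube} in $I_n$ is a set of $m=2^{|B|}$ words obtained by fixing the bits outside $B$ and letting the bits in $B$ vary. Consider the coordinates of family $q$ of window $n$ whose positions form a $B$-cube.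
\begin{enumerate}
\item[(L1)] If $B=B_n^q$, they lie in distinct lumps for $p<2$ and in one lump for $p>2$. So a functional with unimodular entries there and $0$ elsewhere has norm $m^{r'}$ in $H_n^*$.
\item[(L2)] If $B\cap B_n^q=\emptyset$, they lie in one lump for $p<2$ and in distinct lumps for $p>2$. So a vector with unimodular entries there and $0$ elsewhere has norm $m^r$ in $H_n$.
\end{enumerate}

\subsection{Weights and the spaces $E_x$}

To obtain many spaces that the trace can tell apart, we make some windows heavy. An operator into a space whose window $n$ is heavy has small coordinates at level $n$, and so a small trace at level $n$, unless the domain is also heavy there. Fix an injection $\mathrm{code}:2^{<\omega}\to\mathbb N$. For $x\in2^\omega$ let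
$$\mathcal M_x=\{3\,\mathrm{code}(x|k):k\in\omega\},\qquad\mu_n(x)=n+1\ \text{ if }n\in\mathcal M_x,\qquad\mu_n(x)=1\ \text{ otherwise}.$$
The factor $3$ leaves pairs of consecutive windows that are light for all $x$. Let
$$j_x(\xi)=(\mu_n(x)h_n(\xi))_n\in\mathbf H,\qquad E_x=\overline{j_x(\mathcal E)}\subset\mathbf H .$$
For fixed $n$ the function $x\mapsto\mu_n(x)$ is locally constant, since $n\in\mathcal M_x$ means that $x$ extends the unique word, if any, with code $n/3$. So $x\mapsto j_x(\xi)$ is locally constant for each $\xi\in\mathcal E$.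

For $e=(e_n)\in E_x$ put $h_n(e)=e_n/\mu_n(x)$, and let $w_{i,\sigma}(e)$ be the coordinates of $h_n(e)$; this agrees with the earlier notation on $j_x(\mathcal E)$, and $\|h_n(e)\|\le\|e\|/\mu_n(x)$. When $n\equiv2\pmod3$, $h_n$ is just the $n$-th coordinate projection of $\mathbf H$, whatever $x$ is. The coefficient $\xi_i$, $|i|=n$, can be read in two windows:
\begin{equation}\label{eq:two}
\xi_i=\tfrac12(w_{id,+}+w_{id,-})\ \ (d=0\text{ or }1;\ \text{window }n),\qquad\xi_i=\tfrac12(w_{i,+}-w_{i,-})\ \ (n\ge1;\ \text{window }n-1).
\end{equation}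
So $j_x$ is injective, $\xi\mapsto\xi_i$ extends to a functional $z_i^*$ on $E_x$, the formulas \eqref{eq:two} hold on $E_x$ by density, and
\begin{equation}\label{eq:coef}
|z_i^*(e)|\le\|h_n(e)\|\le\|e\|/\mu_n(x)\qquad(|i|=n,\ e\in E_x).
\end{equation}
We write $z_i$ also for $j_x(z_i)$. For $|i|=n\ge1$ the vector $z_i$ has one entry of modulus $1$ in two families of window $n-1$, at $(i,\pm)$, and in all four families of window $n$, at $(i0,\pm)$ and $(i1,\pm)$. Hence
\begin{equation}\label{eq:znorm}
\|z_i\|_{E_x}^p=2\mu_{n-1}(x)^p+4\mu_n(x)^p .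
\end{equation}

\subsection{The trace}

For $\Phi\in L(E_x,E_y)$ let $\beta_n(\Phi)=2^{-n}\sum_{i\in I_n}z_i^*(\Phi z_i)$, and let $\varepsilon_n=10(n+2)2^{-\gamma(n/8-1)}$. Since $\gamma>0$, $\sum_n\varepsilon_n<\infty$.

\begin{lemma}\label{lem:trace}
For all $x,y\in2^\omega$, $\Phi\in L(E_x,E_y)$ and $n\ge0$,
$$|\beta_n(\Phi)-\beta_{n+1}(\Phi)|\le\varepsilon_n\|\Phi\|.$$
Hence $\beta(\Phi)=\lim_n\beta_n(\Phi)$ exists, uniformly on bounded sets. The functional $\beta$ is linear and SOT-continuous on bounded sets, $|\beta(\Phi)|\le6\|\Phi\|$, $\beta(\mathrm{Id})=1$, and $\beta(\Phi)=0$ if $x\ne y$.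
\end{lemma}

\begin{proof}
Express both traces in window $n$. Averaging the first formula of \eqref{eq:two} over $d$, and using the second formula at level $n+1$,
$$\beta_n(\Phi)=2^{-(n+2)}\sum_{i\in I_{n+1}}\sum_\sigma w_{i,\sigma}(\Phi z_{i^-}),\qquad\beta_{n+1}(\Phi)=2^{-(n+2)}\sum_{i\in I_{n+1}}\sum_\sigma\sigma\,w_{i,\sigma}(\Phi z_i).$$
With $u_{i,\sigma}=z_{i^-}-\sigma z_i$ this gives
$$\beta_n(\Phi)-\beta_{n+1}(\Phi)=2^{-(n+2)}\sum_{i\in I_{n+1}}\sum_\sigma w_{i,\sigma}(\Phi u_{i,\sigma}),$$
and $w_{i,\sigma}(u_{i,\sigma})=1-\sigma^2=0$ is the cancellation announced above.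

Fix a family $q=(\sigma,d)$, let $B=B_n^q$, $m=2^{|B|}$, and split $\{i\in I_{n+1}:i(n+1)=d\}$ into $2^n/m$ $B$-cubes $\Gamma$. We apply \eqref{eq:signs} to the sum over one $\Gamma$.

\emph{The functional.} The positions $i^-$, $i\in\Gamma$, form a $B$-cube in $I_n$. By (L1) and $\|h_n\|\le1$, we have $\|\sum_{i\in\Gamma}\theta_iw_{i,\sigma}\|_{E_y^*}\le m^{r'}$.

\emph{The vector.} Let $u=\sum_{i\in\Gamma}\theta_iu_{i,\sigma}$. As an element of $\mathcal E$ it has the values $\theta_i$ at $i^-$ and $-\sigma\theta_i$ at $i$, and the words $i^-$ are distinct. Let $\bar\imath$ be the word $i$ with its last bit changed. The following table lists all coordinates that involve $\xi_{i^-}$ or $\xi_i$.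
\begin{center}
\begin{tabular}{lllll}
window & coordinate & family & value & position\\ \hline
$n-1$ (if $n\ge1$) & $(i^-,\pm)$ & $(\pm,i(n))$ & $\pm\theta_i$ & $i|(n-1)$\\
$n$ & $(i,\sigma)$ & $q=(\sigma,d)$ & $0$ & $i^-$\\
$n$ & $(i,-\sigma)$ & $(-\sigma,d)$ & $2\theta_i$ & $i^-$\\
$n$ & $(\bar\imath,\pm)$ & $(\pm,1-d)$ & $\theta_i$ & $i^-$\\
$n+1$ & $(i0,\pm),(i1,\pm)$ & all four & $-\sigma\theta_i$ & $i$
\end{tabular}
\end{center}
Since $B\subset\{1,\dots,n-1\}$, the bit $i(n)$ is constant on $\Gamma$, so only two families of window $n-1$ occur, and in every row the positions form a $B$-cube. Family $q$ of window $n$ carries nothing. Every other family $(n',q')$ in the table has $B_{n'}^{q'}\cap B=\emptyset$ by \eqref{eq:bits}, so by (L2) it contributes $m^r$ times the modulus of the value. The moduli add up to $2+(2+1+1)+4=10$, and the three weights are at most $n+2$. So $\|u\|_{E_x}\le10(n+2)m^r$.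

Each cube contributes at most $10(n+2)m^{1-\gamma}\|\Phi\|$. Summing over the $2^n/m$ cubes and the four families and multiplying by $2^{-(n+2)}$, we obtain the bound $10(n+2)\max_q2^{-\gamma|B_n^q|}\|\Phi\|\le\varepsilon_n\|\Phi\|$.

Each $\beta_n$ is linear and SOT-continuous and $\beta_n(\mathrm{Id})=1$; these properties pass to the limit, continuity on bounded sets by uniform convergence. If $n\equiv2\pmod3$, then $\mu_{n-1}=\mu_n=1$, so \eqref{eq:coef} and \eqref{eq:znorm} give $|\beta_n(\Phi)|\le6^{1/p}\|\Phi\|\le6\|\Phi\|$.

Let $x\ne y$. If $y|k$ is not an initial segment of $x$, then $3\,\mathrm{code}(y|k)\notin\mathcal M_x$ because $\mathrm{code}$ is injective; so $\mathcal M_y\setminus\mathcal M_x$ is infinite. For $n\in\mathcal M_y\setminus\mathcal M_x$ we have $\mu_n(x)=1$, and $\mu_{n-1}(x)=1$ as $n-1$ is not a multiple of $3$, while $\mu_n(y)=n+1$. Then \eqref{eq:coef} and \eqref{eq:znorm} give $|\beta_n(\Phi)|\le6^{1/p}\|\Phi\|/(n+1)$, which tends to $0$ along such $n$.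
\end{proof}

\begin{remark}
The functional $\beta$ vanishes on finite-rank operators: for $\Phi=\varphi(\cdot)e$ and $n\equiv2\pmod3$, $|\beta_n(\Phi)|\le6^{1/p}\|\varphi\|\,\|h_n(e)\|\to0$. So the identity of $E_x$ is not the SOT-limit of a bounded net of finite-rank operators. In a Hilbert space it always is, which shows that no such construction is possible for $p=2$.
\end{remark}

Say that a Banach space $Z$ \emph{detects} $x\in2^\omega$ if there are $\Phi\in L(E_x,Z)$ and $\Psi\in L(Z,E_x)$ with $\beta(\Psi\Phi)\ne0$. This holds when $E_x\subset_cZ$. Orthogonality of the traces limits what a separable space can detect.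

\begin{lemma}\label{lem:countable}
A separable space $Z$ detects at most countably many $x\in2^\omega$.
\end{lemma}

\begin{proof}
Otherwise there are $M,\delta>0$, an uncountable set $\mathcal X\subset2^\omega$, and for $x\in\mathcal X$ operators $\Phi_x,\Psi_x$ of norm at most $M$ with $|\beta(\Psi_x\Phi_x)|\ge\delta$. Choose $l$ with $M^2\sum_{n\ge l}\varepsilon_n<\delta/8$. An uncountable family of points in the separable space $Z^{I_l}$ contains two arbitrarily close members, so there are $x\ne y$ in $\mathcal X$ with $\|\Phi_xz_i-\Phi_yz_i\|<\delta/(4M)$ for all $i\in I_l$. By \eqref{eq:coef}, $|\beta_l(\Psi_y\Phi_x)-\beta_l(\Psi_y\Phi_y)|\le\delta/4$. Both operators have norm at most $M^2$, so $\beta_l$ differs from $\beta$ by less than $\delta/8$ on each. Hence $|\beta(\Psi_y\Phi_x)|\ge\delta-\frac\delta8-\frac\delta4-\frac\delta8>0$. But $\Psi_y\Phi_x\in L(E_x,E_y)$ with $x\neq y$, contrary to Lemma~\ref{lem:trace}.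
\end{proof}

All the spaces $E_y$ lie in the same space $\mathbf H$, so windows of vectors from different spaces can be added. The next lemma says that one far window of such a sum records the sum of the traces.

\begin{lemma}\label{lem:count}
Let $y_1,\dots,y_N\in2^\omega$ be pairwise distinct, $F=(\bigoplus_{a\le N}E_{y_a})_p$ with inclusions $\iota^a:E_{y_a}\to F$, and $\Phi_a\in L(F,E_{y_a})$. If $\|\sum_ah_m\Phi_a\|_{L(F,H_m)}\le M$ for infinitely many $m\equiv2\pmod3$, then
$$\Big|\sum_{a\le N}\beta(\Phi_a\iota^a)\Big|\le(6N)^{1/p}M .$$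
\end{lemma}

\begin{proof}
For such $m$ and $j\in I_m$ let $v_j=\sum_{a}\iota^a(z_j)$, so $\|v_j\|=(6N)^{1/p}$ by \eqref{eq:znorm}. Let $\tau_j\in H_m^*$ be the average of the coordinate functionals at $(j0,+)$ and $(j0,-)$. Then $\|\tau_j\|\le1$ and $\tau_jh_m=z_j^*$ on every $E_y$ by \eqref{eq:two}. Hence
$$(6N)^{1/p}M\ge\Big|2^{-m}\sum_{j\in I_m}\tau_j\Big(\sum_ah_m\Phi_av_j\Big)\Big|=\Big|\sum_{a,a'}\beta_m(\Phi_a\iota^{a'})\Big| .$$
Let $m\to\infty$. For $a\neq a'$ the operator $\Phi_a\iota^{a'}$ goes from $E_{y_{a'}}$ to $E_{y_a}$, so its trace is $0$.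
\end{proof}

\begin{example}\label{ex:model}
This is the construction of the next section in its simplest form. Keep $F$ as in Lemma~\ref{lem:count}, let $m_1<m_2<\cdots$ be congruent to $2$ modulo $3$, put $U_k(e_1,\dots,e_N)=\sum_ah_{m_k}(e_a)$, and let $F'$ be $F$ with the norm $(\|e\|^p+\sum_k\|U_ke\|^p)^{1/p}$. It is a subspace of $F\oplus_p(\bigoplus_kH_{m_k})_p$. On a single summand $E_{y_a}$ the norm grows by a factor at most $2^{1/p}$, because the windows $m_k$ are distinct and so $\sum_k\|h_{m_k}(e_a)\|^p\le\|e_a\|^p$. But the summands are no longer in $\ell_p$-position: for $j\in I_{m_k}$ the vector $v_j$ has norm $(6N)^{1/p}$ in $F$, while $\|U_kv_j\|=N\|h_{m_k}(z_j)\|=4^{1/p}N$. So the identity $F\to F'$ has norm at least $(2/3)^{1/p}N^{1/p'}$. Other operators do no better: for $P:F\to F'$ with components $\Phi_a:F\to E_{y_a}$ we have $\|\sum_ah_{m_k}\Phi_a\|=\|U_kP\|\le\|P\|$, so if every diagonal trace $\beta(\Phi_a\iota^a)$ has real part at least $\delta$, Lemma~\ref{lem:count} gives $\|P\|\ge6^{-1/p}\delta N^{1/p'}$. The growth in $N$ disappears when $p=1$.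
\end{example}

\section{The tree spaces}\label{sec:tree}

\subsection{Plan}

Choose parameters $\mathbf x=(x_n)_{n\in\omega}$ in $2^\omega$, and take as test space $Q^{\mathbf x}=(\bigoplus_n\ell_p(E_{x_n}))_p$; the infinitely many copies make it isomorphic to its square. Place $\ell_p(E_{x_n})$ at each node of level $n$ of a tree $T$. The plain $\ell_p$-sum over the nodes does not see branches: it contains $Q^{\mathbf x}$ as a complemented subspace as soon as $T$ has a node at every level. We add coordinates as in Example~\ref{ex:model}, which leave chains in $\ell_p$-position and destroy it on antichains with nodes at different levels. To rule out every embedding of $Q^{\mathbf x}$, three difficulties must be met.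

First, an embedding may spread $E_{x_n}$ over many nodes of level $n$ in an unknown way. So single nodes are replaced by finite subsets $A$ of a level, and the coordinate projection by an SOT-dense sequence of contractions $c$ from the sum over $A$ to $E_{x_n}$.

Second, for such $c$ the window $h_m(cf)$ is no longer controlled by window $m$ of $f$. We show that it is controlled by finitely many blocks of $f$ that can be chosen far away, hence disjointly.

Third, an embedding may send $E_{x_n}$ to the other levels. The span of the other levels carries the new norm and is not a sum of spaces $E_{x_j}$, so Lemma~\ref{lem:trace} does not apply to it. Lemma~\ref{lem:countable} does, provided this span does not depend on $x_n$. The windows and blocks must therefore be chosen independently of $\mathbf x$, and we achieve this on a set of parameters of positive measure.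

\subsection{Dense sequences of contractions}

Let $\Lambda=\mathbb T\times\mathbb N\times\omega$ and $\mathbf V=\ell_p(\mathbb T\times\mathbb N;\mathbf H)$, viewed as the $\ell_p$-sum of the finite-dimensional \emph{blocks} $H_n$ indexed by $(t,k,n)\in\Lambda$. For $\Delta\subset\Lambda$ and $g$ in $\mathbf V$ or $\mathbf V^*$, $g|_\Delta$ is the restriction to the blocks in $\Delta$. Let $\mathcal E_0\subset\mathcal E$ be the countable $\mathbb K_0$-vector space of $\mathbb K_0$-valued elements, and $\mathcal F$ the countable $\mathbb K_0$-vector space of finitely supported families $f=(f_{t,k})$ in $\mathcal E_0$ indexed by $\mathbb T\times\mathbb N$. For $S\subset\mathbb T$, $\mathcal F_S$ consists of the $f$ supported on $S\times\mathbb N$, and $f_S\in\mathcal F_S$ is the restriction of $f\in\mathcal F$ to $S\times\mathbb N$. For $\mathbf x\in(2^\omega)^\omega$ let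
$$V_{\mathbf x}f=\big(j_{x_{|t|}}(f_{t,k})\big)_{t,k}\in\mathbf V,\qquad F_S=F_S^{\mathbf x}=\overline{V_{\mathbf x}(\mathcal F_S)}=\Big(\bigoplus_{t\in S}\ell_p(E_{x_{|t|}})\Big)_p\subset\mathbf V .$$
For fixed $f$, $V_{\mathbf x}f$ is locally constant in $\mathbf x$. A \emph{level set} is a finite nonempty subset $A$ of some $\mathbb T_n$; then $F_A=\ell_p(A\times\mathbb N;E_{x_n})$. For $f\in\mathcal F_A$ and $y\in2^\omega$ write $j_yf=(j_y(f_{t,k}))_{t,k}$.

\begin{lemma}\label{lem:dense}
There are a compact set $\Omega_0\subset2^\omega$, an atomless Borel probability $\nu_0$ on $\Omega_0$, and contractions $c_{A,l}^y:\ell_p(A\times\mathbb N;E_y)\to E_y$ for all level sets $A$, $l\in\mathbb N$ and $y\in\Omega_0$, such that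
\begin{enumerate}
\item[(a)] for every $A$ and every $y\in\Omega_0$, $\{c_{A,l}^y:l\in\mathbb N\}$ is SOT-dense in the unit ball of $L(\ell_p(A\times\mathbb N;E_y),E_y)$;
\item[(b)] for every $A$, $l$ and $f\in\mathcal F_A$, the map $y\mapsto c_{A,l}^y(j_yf)\in\mathbf H$ is continuous on $\Omega_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $A$. Let $\mathcal L_A\subset2^\omega\times\mathbf H^{\mathcal F_A}$ be the set of pairs $(y,c)$ such that $c$ is $\mathbb K_0$-linear, $\|c(f)\|\le\|j_yf\|$ for all $f$, and for all $f$ and $k\in\mathbb N$ some $\xi\in\mathcal E_0$ has $\|c(f)-j_y(\xi)\|<1/k$. The last condition says that $c(f)\in E_y$. Since $j_y(\xi)$ and $j_yf$ are locally constant in $y$, the first two conditions are closed and the third is a countable intersection of open conditions; so $\mathcal L_A$ is Borel. By (F3) the section of $\mathcal L_A$ at $y$ is the unit ball in (a), and the product topology on it is the SOT.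

Let $(O_l)_{l\in\mathbb N}$ be a base of $\mathbf H^{\mathcal F_A}$. By (D3) there is a universally measurable selector for $\mathcal L_A\cap(2^\omega\times O_l)$ on its projection, an analytic set. Extend it by $0$ off the projection and call the result $y\mapsto c^y_{A,l}$; it is universally measurable by (D2). If the section at $y$ meets $O_l$, then $c_{A,l}^y\in O_l$, which is (a) for every $y$. There are countably many pairs $(A,l)$, so (D4), with errors summing to $\frac12$, gives a compact $\Omega_0$ of positive coin-tossing measure on which all these maps are continuous. Let $\nu_0$ be the normalized restriction of that measure.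
\end{proof}

Put $\Omega=\Omega_0^\omega$ and $\nu=\nu_0^{\otimes\omega}$. A \emph{configuration} is a tuple $((A_1,l_1),\dots,(A_N,l_N))$, $N\ge1$, where $l_a\in\mathbb N$, the $A_a\subset\mathbb T_{n_a}$ are level sets, the levels $n_a$ are distinct, and $\bigcup_aA_a$ is an antichain. There are countably many. Let $(\mathfrak c_k)_{k\ge1}$ list them, each infinitely often. We write $\mathfrak c_k=((A_{k,a},l_{k,a}))_{a\le N_k}$ with levels $n_{k,a}$, and for $\mathbf x\in\Omega$ we let $c_{k,a}^{\mathbf x}:F_{A_{k,a}}\to E_{x_{n_{k,a}}}$ be the contraction $c^y_{A,l}$ with $A=A_{k,a}$, $l=l_{k,a}$, $y=x_{n_{k,a}}$.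

\subsection{Far windows are controlled by far blocks}

\begin{lemma}\label{lem:far}
Let $F\subset\mathbf V$ be a closed subspace, $c:F\to E_y$ a contraction, $\Delta_0\subset\Lambda$ finite and $\varepsilon>0$. For all large $m$ there is a finite $\Delta\subset\Lambda\setminus\Delta_0$ with
$$\|h_m(cg)\|\le2\|g|_\Delta\|+\varepsilon\|g\|\qquad(g\in F).$$
\end{lemma}

\begin{proof}
The functionals $\eta h_mc$, $\|\eta\|_{H_m^*}\le1$, tend to $0$ pointwise on $F$ as $m\to\infty$, but their Hahn--Banach extensions to $\mathbf V$ need not be small on $\Delta_0$. We correct them by subtracting a weak limit.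

\emph{For all large $m$, every $\varphi=\eta h_mc$ with $\|\eta\|\le1$ has an extension $\zeta\in\mathbf V^*$ with $\|\zeta\|\le2$ and $\|\zeta|_{\Delta_0}\|\le\varepsilon/3$.} If not, there are $m_k\to\infty$ and $\varphi_k=\eta_kh_{m_k}c$ without such an extension. As $\|h_m(cg)\|\to0$ for each $g\in F$, $\varphi_k\to0$ pointwise on $F$. Take extensions $\zeta_k$ with $\|\zeta_k\|\le1$. Since $\mathbf V^*$ is reflexive, we may assume that $\zeta_k\to\zeta$ weakly; then $\|\zeta\|\le1$ and $\zeta|_F=0$. So $\zeta_k-\zeta$ extends $\varphi_k$, has norm at most $2$ and is weakly null. Its restriction to the finitely many finite-dimensional blocks in $\Delta_0$ tends to $0$ in norm, a contradiction.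

For such $m$ take a finite $\varepsilon/3$-net $\{\eta_l\}$ of the unit ball of $H_m^*$ and corresponding extensions $\zeta_l$. The space $\mathbf V^*$ is the $\ell_{p'}$-sum of the dual blocks and $p'<\infty$ (here $p>1$ is used), so there is a finite $\Delta\subset\Lambda\setminus\Delta_0$ with $\|\zeta_l|_{\Lambda\setminus(\Delta\cup\Delta_0)}\|\le\varepsilon/3$ for all $l$. For $g\in F$ we have $\|h_m(cg)\|\le\|g\|$, and so
$$\|h_m(cg)\|\le\max_l|\zeta_l(g)|+\tfrac\varepsilon3\|g\|\le2\|g|_\Delta\|+\tfrac\varepsilon3\|g\|+\tfrac\varepsilon3\|g\|+\tfrac\varepsilon3\|g\|,$$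
where $\zeta_l$ was split over $\Delta$, $\Delta_0$ and the rest.
\end{proof}

\begin{lemma}\label{lem:uniform}
There are $m_1<m_2<\cdots$, all congruent to $2$ modulo $3$, pairwise disjoint finite sets $\Delta_k\subset\Lambda$, and a closed set $\mathcal G\subset\Omega$ with $\nu(\mathcal G)\ge\frac12$, such that for all $\mathbf x\in\mathcal G$, $k\ge1$, $a\le N_k$ and $g\in F_{A_{k,a}}$,
\begin{equation}\label{eq:control}
\|h_{m_k}(c_{k,a}^{\mathbf x}g)\|\le2\|g|_{\Delta_k}\|+2^{-k}\|g\|.
\end{equation}
\end{lemma}

\begin{proof}
Suppose $m_l,\Delta_l$ are chosen for $l<k$, and let $\Delta_0=\bigcup_{l<k}\Delta_l$. For $m\equiv2\pmod3$ and finite $\Delta$ let $\mathcal G(m,\Delta)$ be the set of $\mathbf x\in\Omega$ for which \eqref{eq:control} holds, with $(m,\Delta)$ in place of $(m_k,\Delta_k)$, for all $a\le N_k$ and $g\in F_{A_{k,a}}$. By density it suffices to test $g=V_{\mathbf x}f$, $f\in\mathcal F_{A_{k,a}}$. For fixed $f$ the left side is continuous in $\mathbf x$ by Lemma~\ref{lem:dense}(b), $h_m$ being a coordinate projection of $\mathbf H$, and the right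 side is locally constant. So $\mathcal G(m,\Delta)$ is closed. It increases with $\Delta$. Let $\mathcal G(m)$ be the union of the $\mathcal G(m,\Delta)$ over finite $\Delta\subset\Lambda\setminus\Delta_0$; it is an increasing countable union along an exhaustion of $\Lambda\setminus\Delta_0$. Applying Lemma~\ref{lem:far} to each $a\le N_k$ and taking the union of the sets obtained, we see that every $\mathbf x\in\Omega$ lies in $\mathcal G(m)$ for all large $m$. Hence $\nu(\mathcal G(m))\to1$. Choose $m_k>m_{k-1}$ and then $\Delta_k$ with $\nu(\Omega\setminus\mathcal G(m_k,\Delta_k))<2^{-k-1}$. Let $\mathcal G=\bigcap_k\mathcal G(m_k,\Delta_k)$.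
\end{proof}

\subsection{The spaces $X_T^{\mathbf x}$}

For $\mathbf x\in\mathcal G$ and $f\in\mathcal F$ let
$$U_k^{\mathbf x}f=\sum_{a\le N_k}h_{m_k}\big(c_{k,a}^{\mathbf x}V_{\mathbf x}f_{A_{k,a}}\big)\in H_{m_k},\qquad J_{\mathbf x}f=\big(V_{\mathbf x}f,(U_k^{\mathbf x}f)_k\big).$$
Let $\mathbf Y=\mathbf V\oplus_p(\bigoplus_{k\ge1}H_{m_k})_p$.

\begin{lemma}\label{lem:J}
Let $\mathbf x\in\mathcal G$, $f\in\mathcal F$ and $\kappa\in\mathbb N$. If for each $k$ at most $\kappa$ of the restrictions $f_{A_{k,a}}$, $a\le N_k$, are nonzero, then $\sum_k\|U_k^{\mathbf x}f\|^p\le\kappa^{p-1}4^p\|V_{\mathbf x}f\|^p$. In particular $J_{\mathbf x}f\in\mathbf Y$ for all $f\in\mathcal F$, and $\mathbf x\mapsto J_{\mathbf x}f$ is Borel from $\mathcal G$ to $\mathbf Y$.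
\end{lemma}

\begin{proof}
Write $g=V_{\mathbf x}f$ and $g_a=V_{\mathbf x}f_{A_{k,a}}$. By H\"older's inequality, \eqref{eq:control} and $(\alpha+\alpha')^p\le2^{p-1}(\alpha^p+\alpha'^p)$,
$$\|U_k^{\mathbf x}f\|^p\le\kappa^{p-1}2^{p-1}\sum_a\big(2^p\|g_a|_{\Delta_k}\|^p+2^{-kp}\|g_a\|^p\big)\le\kappa^{p-1}2^{p-1}\big(2^p\|g|_{\Delta_k}\|^p+2^{-kp}\|g\|^p\big),$$
because the sets $A_{k,a}$, $a\le N_k$, are disjoint. The $\Delta_k$ are disjoint and $\sum_k2^{-kp}\le1$, so the sum over $k$ is at most $\kappa^{p-1}2^{p-1}(2^p+1)\|g\|^p\le\kappa^{p-1}4^p\|g\|^p$. Every $f$ satisfies the hypothesis with $\kappa$ at least the number of nodes in its support. The map $\mathbf x\mapsto J_{\mathbf x}f$ is the pointwise limit of its truncations to $k\le k_0$, which are continuous by Lemma~\ref{lem:dense}(b).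
\end{proof}

For a tree $T$ and $\mathbf x\in\mathcal G$ define
$$X_T^{\mathbf x}=\overline{J_{\mathbf x}(\mathcal F_T)}\subset\mathbf Y,\qquad Q^{\mathbf x}=\Big(\bigoplus_{n\in\omega}\ell_p(E_{x_n})\Big)_p\subset\mathbf Y':=\ell_p(\omega\times\mathbb N;\mathbf H).$$
The space $\mathbf Y\oplus_p\mathbf Y'$ is a countable $\ell_p$-sum of spaces $\ell_2^d$, one for each lump. By Khintchine's inequality the norm $(2^{-d}\sum_{\theta}|\sum_i\theta_i\alpha_i|^p)^{1/p}$, $\theta\in\{-1,1\}^d$, is equivalent to $(\sum_i|\alpha_i|^2)^{1/2}$ with constants depending only on $p$. So the $\ell_2^d$ embed uniformly in the $\ell_p^{2^d}$, and there is an isomorphic embedding $\Theta:\mathbf Y\oplus_p\mathbf Y'\to\ell_p$, which we fix.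

Call $S\subset\mathbb T$ \emph{thin} if it meets at most one of the sets $A_{k,a}$, $a\le N_k$, for each $k$. The two requirements in the definition of a configuration are there to produce two kinds of thin sets. \emph{Every subset of a level $\mathbb T_n$ is thin}, because the levels of a configuration are distinct. \emph{Every chain is thin}, because two different sets $A_{k,a},A_{k,a'}$ meeting a chain would give two distinct comparable nodes of an antichain. Let $C_0=(1+4^p)^{1/p}$.

\begin{lemma}\label{lem:thin}
Let $T$ be a tree, $\mathbf x\in\mathcal G$, and $S\subset T$ thin. There are operators $\rho_S:X_T^{\mathbf x}\to F_S$ and $\psi_S:F_S\to X_T^{\mathbf x}$ with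
$$\rho_SJ_{\mathbf x}f=V_{\mathbf x}f_S\ (f\in\mathcal F_T),\qquad\psi_SV_{\mathbf x}f=J_{\mathbf x}f\ (f\in\mathcal F_S),\qquad\|\rho_S\|\le1,\qquad\|\psi_S\|\le C_0 .$$
They satisfy $\rho_S\psi_S=\mathrm{Id}$, and $\Pi_S=\psi_S\rho_S$ is a projection of norm at most $C_0$ with $\Pi_SJ_{\mathbf x}f=J_{\mathbf x}f_S$.
\end{lemma}

\begin{proof}
Let $\rho_S$ be the restriction of the $\mathbf V$-coordinate to $S\times\mathbb N$. For $f\in\mathcal F_S$, Lemma~\ref{lem:J} applies with $\kappa=1$ and gives $\|J_{\mathbf x}f\|\le C_0\|V_{\mathbf x}f\|$; so $\psi_S$ exists by (F3). The identities hold on dense sets.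
\end{proof}

\begin{proposition}\label{prop:if}
If $T\in IF$ and $\mathbf x\in\mathcal G$, then $Q^{\mathbf x}\subset_cX_T^{\mathbf x}$ and $X_T^{\mathbf x}\simeq X_T^{\mathbf x}\oplus Q^{\mathbf x}$.
\end{proposition}

\begin{proof}
Let $S=\{b|n:n\in\omega\}$ be a branch of $T$. It is thin and has one node at each level, so $F_S\cong Q^{\mathbf x}$, and $Q^{\mathbf x}\subset_cX_T^{\mathbf x}$ by Lemma~\ref{lem:thin}. Since $\ell_p(E)\cong\ell_p(E)\oplus_p\ell_p(E)$, we have $Q^{\mathbf x}\cong Q^{\mathbf x}\oplus_pQ^{\mathbf x}$, and (F2) applies.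
\end{proof}

\section{Well-founded trees}\label{sec:wf}

\begin{proposition}\label{prop:wf}
For every $T\in WF$ there is $\mathbf x\in\mathcal G$ with $Q^{\mathbf x}\not\subset_cX_T^{\mathbf x}$. For this $\mathbf x$, $X_T^{\mathbf x}\not\simeq X_T^{\mathbf x}\oplus Q^{\mathbf x}$.
\end{proposition}

The second assertion follows from the first. Fix $T\in WF$.

\subsection{Choice of the parameters}

For $\mathbf x\in\mathcal G$ and $n\in\omega$ let $\mathcal F^n=\mathcal F_{T\setminus\mathbb T_n}$ and $X_{\ne n}^{\mathbf x}=\overline{J_{\mathbf x}(\mathcal F^n)}$. By Lemma~\ref{lem:thin} this is the range of the projection $\mathrm{Id}-\Pi_{T_n}$ of $X_T^{\mathbf x}$.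

\begin{lemma}\label{lem:choice}
There is $\mathbf x\in\mathcal G$ such that the $x_n$ are pairwise distinct and, for every $n$, the space $X_{\ne n}^{\mathbf x}$ does not detect $x_n$.
\end{lemma}

\begin{proof}
Let $\mathcal B_n$ be the set of $\mathbf x\in\mathcal G$ such that $X_{\ne n}^{\mathbf x}$ detects $x_n$.

\emph{The sections of $\mathcal B_n$ in the variable $x_n$ are countable.} Let $f\in\mathcal F^n$. The vector $V_{\mathbf x}f$ involves only the $x_j$ with $j\ne n$. In $U_k^{\mathbf x}f$ a term with $n_{k,a}=n$ vanishes, since $f_{A_{k,a}}=0$, and each other term depends only on $x_{n_{k,a}}$. The windows $m_k$ do not depend on $\mathbf x$. So the subspace $X_{\ne n}^{\mathbf x}\subset\mathbf Y$ depends only on $(x_j)_{j\ne n}$, and Lemma~\ref{lem:countable} applies to this fixed separable space.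

\emph{$\mathcal B_n$ is analytic.} Code $\Phi\in L(E_{x_n},X_{\ne n}^{\mathbf x})$ by $\xi\mapsto\Phi(j_{x_n}\xi)$, a point of $\mathbf Y^{\mathcal E_0}$, and $\Psi\in L(X_{\ne n}^{\mathbf x},E_{x_n})$ by $f\mapsto\Psi(J_{\mathbf x}f)$, a point of $\mathbf H^{\mathcal F^n}$. Consider the set $\mathcal P$ of triples $(\mathbf x,\phi,\psi)\in\mathcal G\times\mathbf Y^{\mathcal E_0}\times\mathbf H^{\mathcal F^n}$ such that
\begin{itemize}
\item $\phi$ is $\mathbb K_0$-linear, for some $M\in\mathbb N$ we have $\|\phi(\xi)\|\le M\|j_{x_n}\xi\|$ for all $\xi$, and for all $\xi$ and $k\in\mathbb N$ some $f\in\mathcal F^n$ has $\|\phi(\xi)-J_{\mathbf x}f\|<1/k$;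
\item $\psi$ is $\mathbb K_0$-linear, for some $M\in\mathbb N$ we have $\|\psi(f)\|\le M\|J_{\mathbf x}f\|$ for all $f$, and for all $f$ and $k\in\mathbb N$ some $\xi\in\mathcal E_0$ has $\|\psi(f)-j_{x_n}\xi\|<1/k$.
\end{itemize}
All quantifiers are countable and $\mathbf x\mapsto J_{\mathbf x}f$ is Borel, so $\mathcal P$ is Borel. By (F3) it codes exactly the pairs $(\Phi,\Psi)$. On $\mathcal P$ we have $\Psi\Phi z_i=\lim_k\psi(f^{(k)})$, where $f^{(k)}$ is the first element of $\mathcal F^n$, in a fixed enumeration, with $\|J_{\mathbf x}f^{(k)}-\phi(z_i)\|<1/k$. The choice of $f^{(k)}$ is a Borel function of the triple, so $\Psi\Phi z_i\in\mathbf H$ is too. By \eqref{eq:two}, $z_i^*(\Psi\Phi z_i)$ is computed from two coordinates of this vector and the weight $\mu_{|i|}(x_n)$. Hence $\beta(\Psi\Phi)=\lim_l\beta_l(\Psi\Phi)$ is a Borel function on $\mathcal P$, and $\mathcal B_n$ is the projection of the Borel set where it is nonzero.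

By (D2), $\mathcal B_n$ is $\nu$-measurable, so it contains a Borel set of the same measure. The sections of that set in $x_n$ are countable, hence $\nu_0$-null, and Fubini's theorem gives $\nu(\mathcal B_n)=0$. Also $\nu\{x_n=x_{n'}\}=0$ for $n\ne n'$, as $\nu_0$ is atomless. Since $\nu(\mathcal G)\ge\frac12$, the required $\mathbf x$ exists.
\end{proof}

\subsection{Mass on a well-founded tree}

Well-foundedness enters only through the following statement about measures on the levels. It fails for an ill-founded tree: take unit masses along a branch.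

\begin{lemma}\label{lem:antichain}
Let $T\in WF$, $M_0<\infty$, and for each $n$ let $\alpha_n$ be a measure on $T_n$ with $1\le\alpha_n(T_n)\le M_0$. For every $N$ there are $n_1<\dots<n_N$ and finite sets $A_a\subset T_{n_a}$ with $\alpha_{n_a}(A_a)\ge\frac12$ such that $\bigcup_aA_a$ is an antichain.
\end{lemma}

For the tree of Example~\ref{ex:fan}, each chain is finite, so for large $n$ all the mass of $\alpha_n$ sits on chains with large first entry $c$, away from the finitely many chains already used: the mass escapes sideways at the root. In general it escapes at many nodes, and well-foundedness guarantees that all of it escapes.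

\begin{proof}
For $s\in T$ let $T(s)=\{u\in T:u\succeq s\}$, and write $\alpha_n(Y)=\alpha_n(Y\cap T_n)$ for $Y\subset T$. The numbers $\alpha_n(T(s))$ lie in $[0,M_0]$ and $T$ is countable, so there is an infinite set $\mathcal N\subset\omega$ along which $\alpha_n(T(s))\to\lambda(s)$ for all $s\in T$. Then $\lambda(\emptyset)\ge1$. Sums over $c$ below are restricted to $s^\frown c\in T$. The sets $T(s^\frown c)$ are disjoint subsets of $T(s)$, so $\sum_c\lambda(s^\frown c)\le\lambda(s)$, first for finite sums and then for all. The mass escaping at $s$ is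
$$e(s)=\lambda(s)-\sum_c\lambda(s^\frown c)\ge0 .$$
If $\lambda(s^\frown c)=\sum_{u\in T(s^\frown c)}e(u)$ for all children, then $\lambda(s)=e(s)+\sum_c\lambda(s^\frown c)=\sum_{u\in T(s)}e(u)$. By induction on the well-founded tree this holds for all $s$. So there is a finite $\Sigma\subset T$ with $\sum_{s\in\Sigma}e(s)\ge\frac34$. Let $n_0=\max_{s\in\Sigma}|s|$.

Suppose $n_0<n_1<\dots<n_{a-1}$ and $A_1,\dots,A_{a-1}$ are chosen. Let $b$ exceed all entries of all sequences in $\Sigma\cup A_1\cup\dots\cup A_{a-1}$. For $s\in\Sigma$ let $Y_s=\{u\in T:u\succeq s^\frown c\text{ for some }c\ge b\}$. For $n>|s|$ every node of $T(s)\cap T_n$ extends exactly one child of $s$, so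
$$\alpha_n(Y_s)=\alpha_n(T(s))-\sum_{c<b}\alpha_n(T(s^\frown c))\longrightarrow\lambda(s)-\sum_{c<b}\lambda(s^\frown c)\ge e(s)\qquad(n\in\mathcal N).$$
The sets $Y_s$ are disjoint: if $u\in Y_s\cap Y_{s'}$ with $s\ne s'$, then $s,s'$ are comparable, say $s\prec s'$, and $s'(|s|)=u(|s|)\ge b$, against the choice of $b$. So there is $n_a\in\mathcal N$, $n_a>n_{a-1}$, with $\alpha_{n_a}(\bigcup_sY_s)\ge\frac58$, and a finite $A_a\subset T_{n_a}\cap\bigcup_sY_s$ with $\alpha_{n_a}(A_a)\ge\frac12$. Distinct nodes of $A_a$ have the same length and are incomparable. If $u\in A_a\cap Y_s$ were comparable with $v\in A_{a'}$, $a'<a$, then $v=u|n_{a'}$, and since $|s|<n_{a'}$ we would have $v(|s|)=u(|s|)\ge b$, against the choice of $b$.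
\end{proof}

\subsection{Proof of Proposition~\ref{prop:wf}}

Let $\mathbf x$ be given by Lemma~\ref{lem:choice} and write $Q=Q^{\mathbf x}$, $X=X_T^{\mathbf x}$. Suppose that $P:Q\to X$ and $R:X\to Q$ satisfy $RP=\mathrm{Id}$ and $\|P\|,\|R\|\le M$. Let $\iota_n:E_{x_n}\to Q$ be the inclusion as the first copy in $\ell_p(E_{x_n})$, and $\pi_n:Q\to E_{x_n}$ the corresponding coordinate projection.

\emph{Step 1: the trace of $E_{x_n}$ sits on level $n$.} The operator $\pi_nR(\mathrm{Id}-\Pi_{T_n})P\iota_n$ factors through $X_{\ne n}^{\mathbf x}$, which does not detect $x_n$; so its trace is $0$. Since $\pi_nRP\iota_n=\mathrm{Id}$, we get $\beta(\pi_nR\Pi_{T_n}P\iota_n)=1$. In particular $T_n\ne\emptyset$. For $A\subset T_n$ put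
$$\phi_n(A)=\mathrm{Re}\,\beta(\pi_nR\Pi_AP\iota_n).$$
For disjoint $A,A'\subset T_n$ we have $\Pi_{A\cup A'}=\Pi_A+\Pi_{A'}$, so $\phi_n$ is finitely additive, and $|\phi_n(A)|\le6C_0M^2$. As $A$ increases to $T_n$ through finite sets, $\Pi_AJ_{\mathbf x}f=\Pi_{T_n}J_{\mathbf x}f$ eventually for each $f\in\mathcal F_T$, and $\|\Pi_A\|\le C_0$; so $\Pi_A\to\Pi_{T_n}$ in the SOT and $\phi_n(A)\to1$ by Lemma~\ref{lem:trace}. Let $\alpha_n$ be the measure on $T_n$ with $\alpha_n(\{t\})=\max(\phi_n(\{t\}),0)$. For finite $A$ let $A^+=\{t\in A:\phi_n(\{t\})>0\}$; then $\phi_n(A)\le\alpha_n(A)=\phi_n(A^+)\le6C_0M^2$. Hence $1\le\alpha_n(T_n)\le6C_0M^2$.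

\emph{Step 2: an antichain.} Fix $N$ and take $n_a$, $A_a$ from Lemma~\ref{lem:antichain}. Replacing $A_a$ by $A_a^+$, we have $\phi_{n_a}(A_a)\ge\frac12$; the $A_a$ are level sets at distinct levels with union an antichain.

\emph{Step 3: replacing $R$ by listed contractions.} Let
$$P_a=\rho_{A_a}P\iota_{n_a}:E_{x_{n_a}}\to F_{A_a},\qquad R_a=(C_0M)^{-1}\pi_{n_a}R\psi_{A_a}:F_{A_a}\to E_{x_{n_a}} .$$
By Lemma~\ref{lem:thin}, $R_a$ is a contraction and $\mathrm{Re}\,\beta(R_aP_a)=\phi_{n_a}(A_a)/(C_0M)\ge1/(2C_0M)$. The map $c\mapsto\beta(cP_a)$ is SOT-continuous on the unit ball of $L(F_{A_a},E_{x_{n_a}})$, so by Lemma~\ref{lem:dense}(a) there is $l_a$ such that $c_a=c_{A_a,l_a}^{y}$, $y=x_{n_a}$, satisfies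
$$\mathrm{Re}\,\beta(c_aP_a)\ge\delta:=\frac1{4C_0M}.$$
The number $\delta$ does not depend on $N$.

\emph{Step 4: counting.} The tuple $((A_a,l_a))_{a\le N}$ is a configuration, so it equals $\mathfrak c_k$ for infinitely many $k$. For such $k$ the $H_{m_k}$-coordinate of $\mathbf Y$ is a contraction $U_k:X\to H_{m_k}$, and $U_k=\sum_ah_{m_k}c_a\rho_{A_a}$, since both sides are continuous and agree on $J_{\mathbf x}(\mathcal F_T)$. Let $F=(\bigoplus_aE_{x_{n_a}})_p$, let $\iota:F\to Q$ be the isometry with components $\iota_{n_a}$, and let $\Phi_a=c_a\rho_{A_a}P\iota$, which does not depend on $k$. Then $\sum_ah_{m_k}\Phi_a=U_kP\iota$ has norm at most $M$, and $\Phi_a\iota^a=c_aP_a$. The $x_{n_a}$ are distinct, so Lemma~\ref{lem:count} gives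
$$N\delta\le\Big|\sum_a\beta(c_aP_a)\Big|\le(6N)^{1/p}M .$$
This holds for every $N$, which is impossible because $p>1$. \qed

\section{Conclusion of the proofs}\label{sec:end}

The parameter $\mathbf x$ in Proposition~\ref{prop:wf} depends on $T$, so we do not obtain a reduction defined on $Tr$. It is enough to keep $\mathbf x$ as a variable and to project it away.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\Xi=Tr\times\mathcal G$. We view $X_T^{\mathbf x}$, $Q^{\mathbf x}$ and $X_T^{\mathbf x}\oplus Q^{\mathbf x}$ as subspaces of $\mathbf Y\oplus_p\mathbf Y'$. Let $\mathcal F'$ be the countable set of finitely supported families $g=(g_{n,k})$ in $\mathcal E_0$ indexed by $\omega\times\mathbb N$, and $J'_{\mathbf x}g=(j_{x_n}(g_{n,k}))_{n,k}$, which is locally constant in $\mathbf x$; then $Q^{\mathbf x}=\overline{J'_{\mathbf x}(\mathcal F')}$. Apply Lemma~\ref{lem:borelmap}(a) to the Borel maps $(T,\mathbf x)\mapsto(J_{\mathbf x}f,J'_{\mathbf x}g)$, $(f,g)\in\mathcal F\times\mathcal F'$, and the clopen sets $\{(T,\mathbf x):f\in\mathcal F_T\}$. It shows that $X_T^{\mathbf x}\oplus Q^{\mathbf x}$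 is a Borel function of $(T,\mathbf x)$; restricting to $g=0$ or to $f=0$ gives the same for $X_T^{\mathbf x}$ and $Q^{\mathbf x}$. Composing with $\Theta$ and using Lemma~\ref{lem:borelmap}(b), we obtain Borel maps
$$(T,\mathbf x)\mapsto(X_T^{\mathbf x},X_T^{\mathbf x}\oplus Q^{\mathbf x}),\qquad(T,\mathbf x)\mapsto(Q^{\mathbf x},X_T^{\mathbf x})$$
from $\Xi$ to $SB(\ell_p)^2$.

If $\simeq$ were Borel, the set $\{(T,\mathbf x)\in\Xi:X_T^{\mathbf x}\not\simeq X_T^{\mathbf x}\oplus Q^{\mathbf x}\}$ would be Borel. Its projection to $Tr$ contains no ill-founded tree by Proposition~\ref{prop:if} and every well-founded tree by Proposition~\ref{prop:wf}. So $WF$ would be analytic, contrary to (D1). If $\subset_c$ were Borel, the set $\{(T,\mathbf x)\in\Xi:Q^{\mathbf x}\not\subset_cX_T^{\mathbf x}\}$ would be Borel, and by the same two propositions its projection is again $WF$.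
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $p=1$, $\simeq$ is $\Sigma^1_1$-complete by Theorem~\ref{thm:A}, hence not Borel by (D1). For $1<p<\infty$, $p\ne2$, this is Theorem~\ref{thm:B}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:larger}]
Let $j:\ell_p\to X$ be an isomorphic embedding. By Lemma~\ref{lem:borelmap}(b) the map $(Y,Z)\mapsto(j(Y),j(Z))$ is Borel from $SB(\ell_p)^2$ to $SB(X)^2$, and $j(Y)\simeq j(Z)$ if and only if $Y\simeq Z$. If $\simeq$ were Borel in $SB(X)^2$, its preimage would be Borel in $SB(\ell_p)^2$, contrary to Theorem~\ref{thm:main}.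
\end{proof}

\begin{thebibliography}{9}
\bibitem{FG} Valentin Ferenczi and Gilles Godefroy, \emph{Tightness of Banach spaces and Baire category}, arXiv:1111.6444 (2011).
\end{thebibliography}
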